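# Equations of matrix orbit closures by counting lattice points

## 1. A weighted lattice-point count attached to a family of subspaces

Let $\mathbf k$ be an infinite field of any characteristic, let $Z$ be a finite-dimensional vector space over $\mathbf k$, and let $L_1,\dots,L_n\subset Z$ be nonzero subspaces. Write $[n]=\{1,\dots,n\}$. For $A\subset[n]$ put
$$L_A=\sum_{j\in A}L_j,\qquad \delta_A=\dim L_A,\qquad \delta_j=\delta_{\{j\}} .$$
For a vector $c$ indexed by a set containing $A$, write $c(A)=\sum_{j\in A}c_j$, and write $|d|=d([n])$.

**Definition 1.** For $S\subset[n]$ let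
$$P_S=\{c\in\mathbb N^S:\ c(A)\le\delta_A-1\ \text{ for all } \emptyset\ne A\subset S\}.$$
For $d\in\mathbb N^n$ with support $S=\{j:d_j>0\}$ let
$$N(d)=\sum_{c\in P_S}\ \prod_{j\in S}\binom{d_j-1+c_j}{c_j}.$$

The one-element sets $A$ give $c_j\le\delta_j-1$, so $P_S$ is finite. For $d=0$ we have $S=\emptyset$ and $N(0)=1$. We write $P_S(L)$ and $N_L(d)$ when the family must be named.

This number will be used as a clamp. On one side we have the dimension of the space of products
$$h(d)=\dim\big(L_1^{d_1}\cdots L_n^{d_n}\big),\qquad L_1^{d_1}\cdots L_n^{d_n}\subset\mathrm{Sym}^{|d|}(Z),$$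
the span of all products of $d_1$ elements of $L_1$, $d_2$ elements of $L_2$, and so on. On the other side we have a polynomial ring modulo an ideal generated by explicit determinants. The first dimension will turn out to be at least $N(d)$ and the second at most $N(d)$. The determinants are relations among the products, so the two dimensions compare in the opposite direction, and everything is forced to be equal. Applied to a particular family of subspaces, this shows that a certain list of determinants generates the full ideal of a matrix orbit closure.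

Here are three cases in which $N(d)=h(d)$ can be seen by hand.

*One subspace.* If $n=1$ and $d\ge1$, then $P_S=\{0,1,\dots,\delta_1-1\}$, so $N(d)=\sum_{c=0}^{\delta_1-1}\binom{d-1+c}{c}=\binom{d+\delta_1-1}{\delta_1-1}$. This is $\dim\mathrm{Sym}^d(L_1)=h(d)$.

*The same plane twice.* Let $Z=L_1=L_2=\langle z_1,z_2\rangle$. The conditions are $c_1\le1$, $c_2\le1$, $c_1+c_2\le1$, so $P_{\{1,2\}}=\{(0,0),(1,0),(0,1)\}$. For $d_1,d_2\ge1$ this gives $N(d)=1+d_1+d_2$. Indeed $L_1^{d_1}L_2^{d_2}=\mathrm{Sym}^{d_1+d_2}(Z)$ has dimension $d_1+d_2+1$.

*Two planes meeting in a line.* Let $L_1=\langle z_1,z_2\rangle$ and $L_2=\langle z_2,z_3\rangle$ in $\langle z_1,z_2,z_3\rangle$. Now $\delta_{\{1,2\}}=3$, the third condition is $c_1+c_2\le2$, and the point $(1,1)$ is allowed. So $N(d)=1+d_1+d_2+d_1d_2=(d_1+1)(d_2+1)$. The space $L_1^{d_1}L_2^{d_2}$ has as basis the monomials $z_1^{a}z_2^{d_1+d_2-a-b}z_3^{b}$ with $0\le a\le d_1$ and $0\le b\le d_2$, which are pairwise distinct and number $(d_1+1)(d_2+1)$.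

## 2. Orbit closures of matrices and the minors of $x_J\odot v_J^\perp$

In this section $\mathbf k$ has characteristic zero and $r\ge1$. Let $R=\mathbf k[x_{ij}:1\le i\le r,\ 1\le j\le n]$ be the coordinate ring of the space $\mathbb A^{r\times n}$ of $r\times n$ matrices. The group $\mathrm{GL}_r(\mathbf k)\times T$, where $T=(\mathbf k^\times)^n$ is the torus of diagonal matrices, acts by $(g,t)\cdot v=gvt^{-1}$: row operations, together with independent rescaling of the columns. Let $X_v^\circ$ be the orbit of $v$, let $X_v$ be its Zariski closure, and let $I_v\subset R$ be the ideal of all polynomials vanishing on $X_v$. We want explicit generators of $I_v$.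

For a nonempty set $J=\{j_1,\dots,j_\ell\}\subset[n]$ let $v_J$ be the submatrix of $v$ on the columns in $J$. The *matroid* of $v$ is the datum of the rank function $J\mapsto\operatorname{rk}(v_J)$. It is *uniform of rank $\rho$* if $\operatorname{rk}(v_J)=\min(|J|,\rho)$ for all $J$. A *circuit* is a dependent set of columns all of whose proper subsets are independent.

**Definition 2.** Let $v_J^\perp$ be a matrix whose rows form a basis of the right kernel of $v_J$. It has size $(\ell-\operatorname{rk}(v_J))\times\ell$; its columns $(v_J^\perp)_1,\dots,(v_J^\perp)_\ell$ form the *Gale dual* of $v_J$. Let $x_j=(x_{1j},\dots,x_{rj})^t$ be the $j$-th column of variables. Then $x_J\odot v_J^\perp$ is the matrix whose columns are the tensors $x_{j_i}\otimes(v_J^\perp)_i\in R^r\otimes\mathbf k^{\ell-\operatorname{rk}(v_J)}$ for $i=1,\dots,\ell$. It is taken to be the zero matrix if the columns of $v_J$ are independent. If $v_J$ is a circuit of rank $r$, the matrix is $r\times(r+1)$ and its minors of size $r+1$ are regarded as vanishing. The ideal $I'_v\subset R$ is generated by the minors of size $|J|$ of all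 the matrices $x_J\odot v_J^\perp$, $\emptyset\ne J\subset[n]$.

In concrete terms, if $\kappa_1,\kappa_2,\dots$ are the rows of $v_J^\perp$, then $x_J\odot v_J^\perp$ has one row for each pair $(i,p)$, namely $(\kappa_{p,j}x_{ij})_{j\in J}$. Changing the basis of the kernel does not change the ideal of the $\ell\times\ell$ minors.

*Example: two parallel columns.* Let $r=2$ and $v=(v_1,av_1)$ with $v_1\ne0$, $a\ne0$. The kernel is spanned by $(a,-1)$. The matrix $x_J\odot v_J^\perp$ for $J=\{1,2\}$ has rows $(ax_{i1},-x_{i2})$, $i=1,2$, and its determinant is $-a(x_{11}x_{22}-x_{12}x_{21})$. Here $X_v$ is the set of $2\times2$ matrices of rank at most one, so this is the right equation.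

*Example: four points on a line.* Let $r=2$ and let $v$ have columns $e_1,\ e_2,\ e_1+e_2,\ e_1+ae_2$ with $a\ne0,1$. A basis of the kernel is $(1,1,-1,0)$ and $(1,a,0,-1)$. For $J=\{1,2,3,4\}$ we get the $4\times4$ matrix
$$\begin{pmatrix}x_{11}&x_{12}&-x_{13}&0\\ x_{21}&x_{22}&-x_{23}&0\\ x_{11}&ax_{12}&0&-x_{14}\\ x_{21}&ax_{22}&0&-x_{24}\end{pmatrix}.$$
Write $p_{jk}=x_{1j}x_{2k}-x_{1k}x_{2j}$ and expand along the first two rows. The column pair $\{1,2\}$ contributes $0$. The pair $\{1,3\}$ has sign $-1$ and contributes $-(-p_{13})(-ap_{24})=-a\,p_{13}p_{24}$. The pair $\{2,3\}$ has sign $+1$ and contributes $(-p_{23})(-p_{14})=p_{14}p_{23}$. The determinant is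
$$p_{14}p_{23}-a\,p_{13}p_{24},$$
which says that the four columns of $x$ have the same cross-ratio as those of $v$.

*Example: $r=1$.* If $v=(v_1,\dots,v_n)$ has all entries nonzero, its orbit is dense in $\mathbb A^n$ and $I_v=0$. The kernel of $v_J$ has dimension $|J|-1$, so $x_J\odot v_J^\perp$ has too few rows for a minor of size $|J|$, and $I_v'=0$ as well.

The following was posed as a conjecture in Andrew Berget, Alex Fink, "Matrix orbit closures", arXiv:1306.1810 (2013), and it is what we shall prove.

**Theorem 2.** For every $v\in\mathbb A^{r\times n}$, $I'_v=I_v$.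

It is known that $\sqrt{I'_v}=I_v$ for every $v$, and that $I_v'=I_v$ when $v\in\mathbb A^{(n-2)\times n}$ has uniform matroid of rank $n-2$ or $v\in\mathbb A^{2\times n}$ has uniform matroid of rank $2$. None of these facts will be used.

## 3. Relation spaces and their determinants

The theorem we prove concerns arbitrary subspace arrangements. From here to the end of Section 8, except where Section 4 specializes to Theorem 2, $\mathbf k$ is any infinite field.

For $j\in[n]$ let $U_j\ne0$ be a finite-dimensional vector space with an injective linear map $\lambda_j:U_j\to Z$, and let $L_j=\lambda_j(U_j)$. Let $R=\mathrm{Sym}(U_1\oplus\dots\oplus U_n)$. This is a polynomial ring, graded by $\mathbb N^n$ with $U_j$ in degree $e_j$ (the $j$-th unit vector). Define a ring homomorphism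
$$\varphi:R\to\mathrm{Sym}(Z)[s_1,\dots,s_n],\qquad \varphi(u)=s_j\lambda_j(u)\quad(u\in U_j),\qquad I=\ker\varphi .$$
The target is a domain, so $I$ is prime. The variables $s_j$ record the degree, so $I$ is $\mathbb N^n$-homogeneous. The image of $R_d$ is $s_1^{d_1}\cdots s_n^{d_n}\cdot L_1^{d_1}\cdots L_n^{d_n}$, hence
$$\dim(R/I)_d=h(d). \tag{1}$$

**Definition 3.** For $A\subset[n]$ the *relation space* is
$$M_A=\Big\{(m_j)_{j\in A}\in\bigoplus_{j\in A}U_j:\ \sum_{j\in A}\lambda_j(m_j)=0\Big\},\qquad \mu_A=\dim M_A=\sum_{j\in A}\delta_j-\delta_A .$$
For $J\ne\emptyset$ with $|J|=\ell$ and $m^1,\dots,m^\ell\in M_J$ let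
$$D_J(m^1,\dots,m^\ell)=\det\big(m^p_j\big)_{p\in[\ell],\ j\in J}\in R_{e_J},\qquad e_J=\sum_{j\in J}e_j .$$
Let $I'\subset R$ be the ideal generated by all these determinants, over all nonempty $J$.

The formula for $\mu_A$ holds because $M_A$ is the kernel of the surjection $\bigoplus_{j\in A}U_j\to L_A$. In particular $\mu_\emptyset=0$ and $\mu_{\{j\}}=0$. Since $D_J$ is multilinear and alternating in its rows, $I'$ is generated by the minors of size $|J|$ of the matrices whose rows form a basis of $M_J$.

*Example.* For the same plane twice, with bases $u_k$ of $U_1$ and $w_k$ of $U_2$ such that $\lambda_1(u_k)=\lambda_2(w_k)=z_k$, the space $M_{\{1,2\}}$ has basis $(u_1,-w_1),(u_2,-w_2)$, and the determinant is $-(u_1w_2-u_2w_1)$. For two planes meeting in a line, $\mu_{\{1,2\}}=4-3=1$. Any two rows in $M_{\{1,2\}}$ are proportional, so the determinant is $0$ and $I'=0$.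

**Step: $I'\subseteq I$.** This step shows that the determinants are relations. Pulling $s_j$ out of column $j$ gives
$$\varphi\big(D_J(m^1,\dots,m^\ell)\big)=\Big(\prod_{j\in J}s_j\Big)\det\big(\lambda_j(m^p_j)\big)_{p,j}.$$
In row $p$ of the last matrix the entries sum to $\sum_j\lambda_j(m^p_j)=0$. So its columns sum to the zero column, and the determinant vanishes.

**Theorem 1.** $I'=I$, and $\dim(R/I)_d=N(d)$ for all $d\in\mathbb N^n$.

By the step just done, $R/I$ is a quotient of $R/I'$. Suppose we know
$$\dim(R/I')_d\le N(d)\quad\text{(Section 8)}\qquad\text{and}\qquad h(d)\ge N(d)\quad\text{(Section 6)}. \tag{2}$$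
Then for every $d$
$$N(d)\ \ge\ \dim(R/I')_d\ \ge\ \dim(R/I)_d=h(d)\ \ge\ N(d),$$
so equality holds throughout, $(I')_d=I_d$ for every $d$, and Theorem 1 follows. Thus the two bounds in (2) are all that remains to be proved.

## 4. The family attached to a matrix: Theorem 1 implies Theorem 2

Let $v\in\mathbb A^{r\times n}$ with columns $v_1,\dots,v_n$. Characteristic zero enters only because it makes $\mathbf k$ infinite.

**Step 1: $I_v$ is a kernel.** This step replaces "vanishing on the orbit" by a polynomial identity. Let $g=(g_{ab})$ be an $r\times r$ matrix of indeterminates and let $Z$ be the span of the $g_{ab}$. The orbit $X_v^\circ$ consists of the matrices with columns $s_jgv_j$, where $g\in\mathrm{GL}_r(\mathbf k)$ and $s_j=t_j^{-1}\in\mathbf k^\times$. A polynomial $f$ vanishes on $X_v$ if and only if it vanishes on $X^\circ_v$. Put $F=f(s_1gv_1,\dots,s_ngv_n)\in\mathbf k[g_{ab},s_j]$. If $f$ vanishes on the orbit, then $F\cdot\det(g)\cdot s_1\cdots s_n$ vanishes at every $\mathbf k$-point; since $\mathbf k$ is infinite it is the zero polynomial, and so $F=0$. The converse is clear. So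
$$I_v=\ker\varphi,\qquad \varphi(x_{ij})=s_j\,(gv_j)_i .$$

**Step 2: $I'_v\subseteq I_v$.** Let $\kappa_p$ run over a basis of $\ker v_J$. Apply $\varphi$ to $x_J\odot v_J^\perp$ and divide column $j$ by $s_j$. Row $(i,p)$ becomes $(\kappa_{p,j}(gv_j)_i)_{j\in J}$, whose entries sum to $\big(g\sum_j\kappa_{p,j}v_j\big)_i=0$. The columns therefore sum to $0$, and all minors of size $|J|$ vanish. In the two conventional cases the minors are zero by definition.

**Step 3: zero columns.** This step reduces to the case where all $v_j\ne0$, as needed for injectivity. If $v_j=0$ and $J=\{j\}$, then $v_J^\perp=(1)$, so $x_J\odot v_J^\perp$ is the column $x_j$ and its $1\times1$ minors put $x_{1j},\dots,x_{rj}$ into $I'_v$. Let $E=\{j:v_j\ne0\}$. Write $f\in R$ as $f=f_0+f_1$, where $f_0$ involves only the columns in $E$ and $f_1\in(x_{ij}:j\notin E)$. Since $\varphi(x_{ij})=0$ for $j\notin E$, we have $\varphi(f)=\varphi(f_0)$. Hence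
$$I_v=(x_{ij}:j\notin E)+I_{v_E}R,\qquad I'_v\supseteq(x_{ij}:j\notin E)+I'_{v_E}R .$$
If $I'_{v_E}=I_{v_E}$, then $I'_v\supseteq I_v$, and Step 2 gives equality. If $E=\emptyset$, then $I_v$ is generated by all the variables, all of which lie in $I'_v$, and we are done. So assume from now on that all $v_j\ne0$.

**Step 4: identification of the relation spaces.** Let $U_j=\langle x_{1j},\dots,x_{rj}\rangle\cong\mathbf k^r$ and $\lambda_j(x_{ij})=(gv_j)_i$. An element $a_j\in\mathbf k^r$ of $U_j$ goes to $a_j^tgv_j=\sum_{a,b}a_{j,a}v_{j,b}\,g_{ab}$, which is nonzero if $a_j\ne0$, because $v_j\ne0$. So $\lambda_j$ is injective, and the ideal $I$ of Section 3 is $I_v$ by Step 1. For vectors $a_j\in\mathbf k^r$, $j\in J$,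
$$\sum_{j\in J}a_j^tgv_j=0\iff\sum_{j\in J}a_j\otimes v_j=0\iff\text{for each } i \text{ the vector }(a_{j,i})_{j\in J}\text{ lies in }\ker v_J .$$
Hence $M_J=\mathbf k^r\otimes\ker v_J$. It has a basis indexed by the pairs $(i,p)$, in which the element $(i,p)$ has $j$-th component $\kappa_{p,j}x_{ij}$. These are exactly the rows of $x_J\odot v_J^\perp$, so the generators of $I'$ for $J$ span the same space as the minors of size $|J|$ of $x_J\odot v_J^\perp$. The conventions agree. If the columns of $v_J$ are independent, then $M_J=0$ and all $D_J$ are $0$. If $v_J$ is a circuit of rank $r$, then $\dim M_J=r<r+1=|J|$, so the rows of any $D_J$ are dependent and $D_J=0$. Therefore $I'=I'_v$, and Theorem 1 gives $I'_v=I_v$. This proves Theorem 2, granted (2).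

We record the dimensions when all $v_j\neq 0$: from $M_A=\mathbf k^r\otimes\ker v_A$,
$$\mu_A=r\big(|A|-\operatorname{rk}(v_A)\big),\qquad \delta_A=r|A|-\mu_A=r\operatorname{rk}(v_A). \tag{3}$$

*Check on four points.* For the cross-ratio example, $\delta_A=2\min(|A|,2)$. Take $d=(1,1,1,1)$, where all binomial coefficients in $N(d)$ are $1$. The points of $P_S$ are the $c\in\{0,1\}^4$ with $c(A)\le3$ whenever $|A|\ge2$, that is, all except $(1,1,1,1)$. So $N(d)=15=\dim R_d-1$: one relation in this degree, the cross-ratio quartic.

## 5. Where the given variables and the class of matrices run out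

To bound $\dim(R/I')_d$ from above, a sensible first attempt is to choose a term order on the given variables with $x_{1j}>x_{2j}>\cdots$, read off leading monomials of the minors, and count the monomials not divisible by them. The count $N(d)$ tells us which leading monomials to hope for. In the example of two parallel columns, put $b_j$ equal to the smallest row index occurring in column $j$ of a monomial, and $c_j=\delta_j-b_j=2-b_j$. The condition $c_1+c_2\le1$ excludes exactly $b=(1,1)$, so we would like $x_{11}x_{12}$ to be a leading monomial. But $x_{11}x_{22}-x_{12}x_{21}$ does not contain it. For four points the hoped-for monomial is $x_{11}x_{12}x_{13}x_{14}$, and $p_{14}p_{23}-a\,p_{13}p_{24}$ does not contain it either, since each of its monomials uses each row twice.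

The point of failure is linear algebra on $M_J=\mathbf k^r\otimes\ker v_J$. To build a determinant with that leading monomial by the obvious diagonal construction, we need rows $m^1,\dots,m^\ell\in M_J$ whose first coordinates $(m^p_j)_1$ form the identity matrix. So the functionals "first coordinate of $m_j$", $j\in J$, must be independent on $M_J$. All of them factor through a single copy of $\ker v_J$, whose dimension is $1$ instead of the required $2$ for two parallel columns, and $2$ instead of $4$ for four points. A simultaneous change of coordinates by an element of $\mathrm{GL}_r$ changes nothing: the functionals would still factor through one copy.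

The remedy is to choose *different* coordinates in different columns. For two parallel columns with $a=1$, rename the variables of column 2 by $y_{1,2}=x_{22}$, $y_{2,2}=x_{12}$, and keep $y_{k,1}=x_{k1}$. The equation becomes $y_{1,1}y_{1,2}-y_{2,2}y_{2,1}$, whose leading monomial is $y_{1,1}y_{1,2}$, as desired. Section 7 shows that generic independent coordinates always work, for all needed monomials at once.

There is a second obstacle, on the lower-bound side. The natural induction divides $Z$ by a general vector $\ell\in L_i$. By (3), families coming from matrices with nonzero columns have all $\delta_A$ divisible by $r$; after one division $\dim(L_i/\ell)=r-1$, which for $r\ge2$ is no longer divisible by $r$. The induction leaves the class of matrix orbit closures at its first step. This is why Theorem 1 is stated for arbitrary families.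

## 6. The lower bound: a recursion that $N$ satisfies exactly

We prove $h(d)\ge N(d)$. For a statement $Q$ let $[Q]$ be $1$ if $Q$ is true and $0$ otherwise. We use twice in these notes that a vector space over an infinite field is not a finite union of proper subspaces.

Both $h(d)$ and $N(d)$ involve only the $L_j$ with $j\in S=\mathrm{supp}(d)$. We prove $h_L(d)\ge N_L(d)$ for all $Z$, all families $L=(L_j)_{j\in S}$ of nonzero subspaces of $Z$, and all $d$ with support $S$, by induction on $|d|+\dim Z$.

**Step 1: base cases.** If $S=\emptyset$, both sides are $1$. If all $\delta_j=1$, the one-element sets force $P_S=\{0\}$, so $N_L(d)=1$; and $\prod L_j^{d_j}$ is spanned by one nonzero product, so $h_L(d)=1$.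

**Step 2: a general vector to divide by.** Now let $\delta_i\ge2$ for some $i\in S$. Choose a nonzero $\ell\in L_i$ lying in no $L_A$ ($\emptyset\ne A\subset S$) with $L_i\not\subset L_A$. This is possible because $\ell$ has to avoid finitely many proper subspaces $L_i\cap L_A$ of $L_i$, and $0$. Put $\bar Z=Z/\langle\ell\rangle$ and let $\bar L_j$ be the image of $L_j$ in $\bar Z$. For nonempty $A\subset S$ the choice of $\ell$ gives $\ell\in L_A\iff L_i\subset L_A$, so
$$\bar\delta_A=\delta_A-[L_i\subset L_A]. \tag{4}$$
Moreover no $\bar L_j$ is zero: otherwise $L_j=\langle\ell\rangle\ni\ell$, so $L_i\subset L_j$, contradicting $\delta_i\ge2>\dim L_j$. So $\bar L$ is again a family of the kind considered, with the same index set $S$.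

**Step 3: recursion for $h$.** The aim is
$$h_L(d)\ge h_L(d-e_i)+h_{\bar L}(d). \tag{5}$$
The map $\mathrm{Sym}(Z)\to\mathrm{Sym}(\bar Z)$ sends $\prod L_j^{d_j}$ onto $\prod\bar L_j^{d_j}$. Since $\ell\in L_i$, the kernel of this restricted map contains $\ell\cdot\prod_jL_j^{(d-e_i)_j}$. Multiplication by $\ell$ is injective because $\mathrm{Sym}(Z)$ is a domain, so this subspace has dimension $h_L(d-e_i)$. This gives (5).

**Step 4: the difference $N_L(d)-N_L(d-e_i)$.** The aim is
$$N_L(d)-N_L(d-e_i)=\sum_{c'\in\mathbb N^S,\ c'+e_i\in P_S}\ \prod_{j\in S}\binom{d_j-1+c'_j}{c'_j}. \tag{6}$$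

Suppose $d_i\ge2$. Then $d-e_i$ has support $S$ too, and the two sums run over the same $P_S$; only the $i$-th factor differs. The difference of the $i$-th factors is
$$\binom{d_i-1+c_i}{c_i}-\binom{d_i-2+c_i}{c_i}=\begin{cases}0,&c_i=0,\\[2pt] \binom{d_i-2+c_i}{c_i-1}=\binom{d_i-1+c'_i}{c'_i},&c_i=c'_i+1\ge1,\end{cases}$$
by Pascal's rule. Substituting $c=c'+e_i$ gives (6).

Suppose $d_i=1$. Then $N_L(d-e_i)$ is a sum over $P_{S\setminus i}$. Extending by $c_i=0$ identifies $P_{S\setminus i}$ with $\{c\in P_S:c_i=0\}$: restriction clearly maps the second set into the first, and conversely the extension satisfies the conditions for sets $A\ni i$, since $c(A)=c(A\setminus i)\le\delta_{A\setminus i}-1\le\delta_A-1$ if $A\ne\{i\}$, and $c_i=0\le\delta_i-1$ if $A=\{i\}$. In $N_L(d)$ the $i$-th factor is $\binom{c_i}{c_i}=1$, so $N_L(d)-N_L(d-e_i)$ is the sum over $c\in P_S$ with $c_i\ge1$ of the factors with $j\ne i$. Writing $c=c'+e_i$, and noting that the $i$-th factor $\binom{c'_i}{c'_i}$ in (6) is also $1$, we get (6).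

**Step 5: recognizing the index set.** We claim
$$\{c'\in\mathbb N^S:\ c'+e_i\in P_S(L)\}=P_S(\bar L).$$
The left side is defined by the inequalities $c'(A)\le\delta_A-1-[i\in A]$, and by (4) the right side by $c'(A)\le\delta_A-1-[L_i\subset L_A]$, both for all nonempty $A\subset S$. If $i\in A$, then $L_i\subset L_A$, so the right-hand inequalities are at least as strong, and the right side is contained in the left. Conversely, let $c'+e_i\in P_S(L)$. The right-hand inequality for $A$ could differ from the left-hand one only if $i\notin A$ and $L_i\subset L_A$. In that case $L_{A\cup i}=L_A$, and the left-hand inequality for $A\cup i$ gives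
$$c'(A)\le c'(A\cup i)\le\delta_{A\cup i}-2=\delta_A-2,$$
as required.

With Step 5, equation (6) reads $N_L(d)=N_L(d-e_i)+N_{\bar L}(d)$.

**Step 6: conclusion.** Since $|d-e_i|<|d|$ and $\dim\bar Z<\dim Z$, the induction hypothesis applies to both terms in (5):
$$h_L(d)\ge h_L(d-e_i)+h_{\bar L}(d)\ge N_L(d-e_i)+N_{\bar L}(d)=N_L(d).$$

*Check.* For the same plane twice, $\bar L_1=\bar L_2$ is a line, so $N_{\bar L}(d)=1$, and the recursion $N(d)=N(d-e_1)+1$ agrees with $N(d)=d_1+d_2+1$.

## 7. Independent choices and generic coordinates in each column

We now look for leading monomials of the determinants. The first tool says when one can choose prescribed numbers of vectors from given subspaces so that all of them are independent.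

**Lemma 1.** Let $(N_j)_{j\in J}$ be subspaces of a finite-dimensional space $Y$ ($J$ finite), and let $b\in\mathbb N^J$ satisfy $b(A)\le\dim N_A$ for all $A\subset J$, where $N_A=\sum_{j\in A}N_j$. Then one can choose $b_j$ vectors in each $N_j$ so that all $b(J)$ chosen vectors are linearly independent.

**Proof.** Induct on $b(J)$; for $b(J)=0$ there is nothing to choose. Let $b_i\ge1$. Then $\dim N_i\ge b_i\ge1$. Choose a nonzero $w\in N_i$ lying in no $N_A$ with $N_i\not\subset N_A$; again this avoids finitely many proper subspaces of $N_i$. Consider $Y/\langle w\rangle$, the images $\bar N_j$, and the vector $b-e_i$. The image of $N_A$ has dimension $\dim N_A-[w\in N_A]$, so the hypothesis to check is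
$$\dim N_A-[w\in N_A]\ \ge\ b(A)-[i\in A]\qquad\text{for all }A\subset J.$$
If $i\in A$, then $w\in N_A$, both sides drop by $1$, and the inequality holds. If $i\notin A$ and $w\notin N_A$, it is the original inequality. If $i\notin A$ and $w\in N_A$, then $N_i\subset N_A$ by the choice of $w$, so $\dim N_A=\dim N_{A\cup i}\ge b(A)+b_i\ge b(A)+1$, as needed. By induction we can choose $(b-e_i)_j$ vectors in each $\bar N_j$, all independent in $Y/\langle w\rangle$. Lift them to the $N_j$ and add $w$ to the vectors from $N_i$. The result is independent in $Y$. $\square$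

**Definition 4.** A pair $(J,b)$ with $\emptyset\ne J\subset[n]$ and $b\in\prod_{j\in J}\{1,\dots,\delta_j\}$ is *admissible* if
$$b(J)\le\mu_J\qquad\text{and}\qquad b(A)\ge\mu_A+1\ \text{ for all }\emptyset\ne A\subsetneq J .$$

So an admissible pair violates the inequality $b(A)\ge\mu_A+1$ at $A=J$, and $J$ is minimal with this property. For the same plane twice, $\mu_{\{1\}}=\mu_{\{2\}}=0$ and $\mu_{\{1,2\}}=2$, so the only admissible pair is $J=\{1,2\}$, $b=(1,1)$. For four points $\mu_J=0,0,2,4$ for $|J|=1,2,3,4$ by (3). Since $b_j\ge1$, the inequality $b(J)\le\mu_J$ fails for $|J|\le3$, and the only admissible pair is $J=[4]$, $b=(1,1,1,1)$.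

**Step 1: independent functionals for one admissible pair.** Fix an admissible $(J,b)$. We show that there are $\xi_{k,j}\in U_j^*$ ($j\in J$, $1\le k\le b_j$) such that
$$\text{the functionals } m\mapsto\xi_{k,j}(m_j)\quad(j\in J,\ 1\le k\le b_j)\ \text{ are linearly independent on } M_J. \tag{7}$$
Let $N_j\subset M_J^*$ be the image of the map $U_j^*\to M_J^*$ sending $\xi$ to $(m\mapsto\xi(m_j))$. An element $m\in M_J$ is killed by $N_A$ if and only if $\xi(m_j)=0$ for all $j\in A$ and all $\xi\in U_j^*$, that is, $m_j=0$ for all $j\in A$. The space of such $m$ is isomorphic to $M_{J\setminus A}$, so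
$$\dim N_A=\mu_J-\mu_{J\setminus A}.$$
The hypothesis of Lemma 1 is $b(A)\le\mu_J-\mu_{J\setminus A}$ for $A\subset J$. For $A=\emptyset$ it says $0\le0$. For $A=J$ it says $b(J)\le\mu_J$. For $\emptyset\ne A\subsetneq J$ the set $J\setminus A$ is nonempty and proper, and
$$b(A)=b(J)-b(J\setminus A)\le\mu_J-\mu_{J\setminus A}-1 .$$
Lemma 1 gives $b_j$ vectors in each $N_j$, all independent in $M_J^*$. Lifting them to $U_j^*$ gives (7).

**Step 2: one choice for all admissible pairs.** Consider tuples $(\xi_{1,j},\dots,\xi_{\delta_j,j})_{j\in[n]}$ in the affine space $\prod_j(U_j^*)^{\delta_j}$. For a given admissible $(J,b)$, condition (7) says that some minor of a matrix with entries linear in the $\xi$'s is nonzero. So it is Zariski open, and it is nonempty by Step 1 (choose the remaining $\xi$'s arbitrarily; this uses $b_j\le\delta_j$). The condition that $\xi_{1,j},\dots,\xi_{\delta_j,j}$ be a basis of $U_j^*$ is also open and nonempty. There are finitely many conditions, each of which holds wherever a certain nonzero polynomial does not vanish. The product of these polynomials is nonzero, and since $\mathbf k$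 is infinite, it is nonzero at some $\mathbf k$-point. Hence we can fix bases $(\xi_{k,j})_k$ of all the $U_j^*$ such that (7) holds for every admissible $(J,b)$ simultaneously.

Let $(y_{k,j})_{1\le k\le\delta_j}$ be the basis of $U_j$ dual to $(\xi_{k,j})_k$. Then $R=\mathbf k[y_{k,j}]$. Fix any term order with $y_{1,j}>y_{2,j}>\dots>y_{\delta_j,j}$ for every $j$. Recall that a term order is a total order on monomials, compatible with multiplication, in which $1$ is smallest. For an ideal $K$, $\mathrm{in}(K)$ is the ideal generated by the leading monomials of the nonzero elements of $K$. The monomials outside $\mathrm{in}(K)$ form a basis of $R/K$; if $K$ is $\mathbb N^n$-homogeneous, those of degree $d$ form a basis of $(R/K)_d$.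

**Lemma 2.** If $(J,b)$ is admissible, then $y^{(J,b)}:=\prod_{j\in J}y_{b_j,j}$ is the leading monomial of some $D_J(\dots)\in I'$.

**Proof.** The functionals in (7) are independent on $M_J$, so we may prescribe their values. For each $i\in J$ choose $m^i\in M_J$ with $\xi_{b_i,i}(m^i_i)=1$ and $\xi_{k,j}(m^i_j)=0$ for all other $(k,j)$ with $j\in J$, $k\le b_j$. Since $m^i_j=\sum_k\xi_{k,j}(m^i_j)\,y_{k,j}$, this means
$$m^i_j=[i=j]\,y_{b_j,j}+(\text{a linear combination of the } y_{k,j}\text{ with }k>b_j).$$
Expand $\det(m^i_j)_{i,j\in J}$. Each term is a product containing one entry from each column, so every monomial has the form $\prod_{j\in J}y_{k_j,j}$ with all $k_j\ge b_j$. The coefficient of $\prod_jy_{b_j,j}$ is $\det([i=j])_{i,j}=1$. Any other monomial has $k_j>b_j$ for some $j$, so it arises from $\prod_jy_{b_j,j}$ by replacing variables by smaller ones, and it is smaller in the term order. $\square$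

## 8. The upper bound: minimal violating sets

We prove $\dim(R/I')_d\le N(d)$, which is the remaining half of (2). The left side is the number of monomials of degree $d$ outside $\mathrm{in}(I')$. Let $w$ be a monomial of degree $d$, with $S=\mathrm{supp}(d)$, and for $j\in S$ let $b_j=\min\{k:\ y_{k,j}\text{ divides }w\}$.

**Step 1: monomials caught by Lemma 2.** Suppose $b(J)\le\mu_J$ for some nonempty $J\subset S$, and take such a $J$ that is minimal under inclusion. By minimality, $b(A)\ge\mu_A+1$ for all $\emptyset\ne A\subsetneq J$. Hence $(J,b|_J)$ is admissible. Each $y_{b_j,j}$, $j\in J$, divides $w$ and these are distinct variables, so $y^{(J,b|_J)}$ divides $w$, and $w\in\mathrm{in}(I')$ by Lemma 2.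

**Step 2: counting the rest.** So if $w\notin\mathrm{in}(I')$, then $b(J)\ge\mu_J+1$ for all nonempty $J\subset S$. Put $c_j=\delta_j-b_j\ge0$. Since $\mu_J=\sum_{j\in J}\delta_j-\delta_J$, this becomes
$$c(J)=\sum_{j\in J}\delta_j-b(J)\le\sum_{j\in J}\delta_j-\mu_J-1=\delta_J-1\qquad\text{for all nonempty } J\subset S,$$
that is, $c\in P_S$. For a given $c$, the part of $w$ in column $j$ is a monomial of degree $d_j$ in the $c_j+1$ variables $y_{b_j,j},\dots,y_{\delta_j,j}$, divisible by $y_{b_j,j}$. Dividing by $y_{b_j,j}$ leaves an arbitrary monomial of degree $d_j-1$ in $c_j+1$ variables, so there are $\binom{d_j-1+c_j}{c_j}$ possibilities. Multiplying over $j\in S$ and summing over $c\in P_S$, we get at most $N(d)$ monomials outside $\mathrm{in}(I')$.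

Both bounds in (2) are now proved, hence so are Theorem 1 and, by Section 4, Theorem 2. $\blacksquare$

## 9. Arbitrary fields, the initial ideal, and the sets $J$ that are needed

The squeeze yields more than $I'=I$. Call $J$ *essential* if $(J,b)$ is admissible for some $b$. The matroid of $v_J$ is *connected* if there is no partition $J=A\sqcup A'$ into nonempty sets with $\operatorname{rk}(v_J)=\operatorname{rk}(v_A)+\operatorname{rk}(v_{A'})$. For instance, four pairwise independent vectors in $\mathbf k^2$ are connected, while $e_1,e_1,e_2,e_2$ are not, since $2=1+1$.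

**Theorem 3.** In the setting of Section 3:

1. $I'=I$ and $\dim(R/I)_d=N(d)$ hold over an arbitrary field.
2. If $\mathbf k$ is infinite, then for bases $y_{\cdot,j}$ of the $U_j$ dual to a general choice of $(\xi_{k,j})$ (a nonempty Zariski open set of choices), and for every term order with $y_{1,j}>y_{2,j}>\cdots$ for all $j$, $\mathrm{in}(I)$ is the same squarefree monomial ideal, with minimal generators exactly the $y^{(J,b)}$, $(J,b)$ admissible. The determinants of Lemma 2 form a Gröbner basis of $I$.
3. $I$ is generated by the determinants $D_J$ for the essential sets $J$.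
4. For matrix orbit closures with $r\ge2$ and no $v_j=0$ (zero columns only add the variables $x_{ij}$): if $J$ is essential, then the matroid of $v_J$ is connected and
$$\frac r{r-1}\operatorname{rk}(v_J)\ \le\ |J|\ \le\ r\operatorname{rk}(v_J).$$
Hence $I_v$ is generated in degrees at most $r\cdot\operatorname{rk}(v)\le r^2$. The multigraded Hilbert function of $R/I_v$ is $N(d)$ with $\delta_A=r\operatorname{rk}(v_A)$, so it depends only on $r$ and the matroid of $v$. If the matroid of $v$ is uniform of rank $r$, the essential $J$ are exactly those with $r+2\le|J|\le r^2$. In particular, for $r=2$ the $4$-element sets $J$ suffice.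

**Proof of 1.** The point is that everything commutes with extension of the field. Let $K\supset\mathbf k$ be an infinite extension field, for example $\mathbf k(t)$. Kernels of linear maps commute with $\otimes_{\mathbf k}K$. So the maps $\lambda_j\otimes K$ are injective, the relation spaces over $K$ are $M_A\otimes K$, and the ideal $I$ over $K$ is $I\otimes K$. The numbers $\delta_A$, and hence $N(d)$, do not change. A $\mathbf k$-basis of $M_J$ is a $K$-basis of $M_J\otimes K$, and $I'$ is generated by the minors of size $|J|$ formed from such bases, so $I'$ over $K$ is $I'\otimes K$. Theorem 1 over $K$ gives $(I/I')\otimes K=0$, and therefore $I/I'=0$, because $K$ is faithfully flat over $\mathbf k$. Also $\dim_{\mathbf k}(R/I)_d=\dim_K(R/I)_d\otimes K=N(d)$.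

**Proof of 2.** Take the $\xi_{k,j}$ in the open set of Section 7, Step 2, and a term order as stated. Let $B$ be the ideal generated by the $y^{(J,b)}$ with $(J,b)$ admissible. By Lemma 2, $B\subseteq\mathrm{in}(I')=\mathrm{in}(I)$. In Section 8 the only elements of $\mathrm{in}(I')$ used were those of $B$, so the argument shows that at most $N(d)$ monomials of degree $d$ lie outside $B$. Exactly $N(d)$ monomials of degree $d$ lie outside $\mathrm{in}(I)$, by Theorem 1. Hence $B=\mathrm{in}(I)$. This ideal does not depend on the chosen term order, and in terms of the symbols $y_{k,j}$ it does not depend on the chosen $\xi$. It is squarefree because $y^{(J,b)}$ has one variable from each column $j\in J$. The determinants of Lemma 2 lie in $I$ and their leading monomials generate $\mathrm{in}(I)$, which is the definition of a Gröbner basis. For minimality, suppose $y^{(A,b')}$ properly divides $y^{(J,b)}$, both pairs being admissible. Then $\emptyset\ne A\subsetneq J$ and $b'=b|_A$. Admissibility of $(A,b')$ gives $b(A)\le\mu_A$, while admissibility of $(J,b)$ gives $b(A)\ge\mu_A+1$, a contradiction.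

**Proof of 3.** A Gröbner basis generates its ideal, so over an infinite field the claim follows from item 2. In general, let $I''\subseteq I$ be generated by the $D_J$ with $J$ essential. Whether $J$ is essential depends only on the numbers $\delta_A$, and as in the proof of item 1 the formation of $I''$ commutes with field extension. So $I''\otimes K=I\otimes K$ for an infinite extension $K$, and $I''=I$.

**Proof of 4.** By (3), $\delta_A=r\operatorname{rk}(v_A)$, and the statement on the Hilbert function is Theorem 1.

**Step 1: admissibility in terms of $c$.** Put $c_j=r-b_j\in\{0,\dots,r-1\}$ and $\rho=\operatorname{rk}(v_J)$. Since $\mu_A=r|A|-r\operatorname{rk}(v_A)$ and $b(A)=r|A|-c(A)$, the pair $(J,b)$ is admissible if and only if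
$$c(J)\ge r\rho\qquad\text{and}\qquad c(A)\le r\operatorname{rk}(v_A)-1\ \text{ for all }\emptyset\ne A\subsetneq J. \tag{8}$$

**Step 2: connectedness.** Suppose (8) holds and $J=A\sqcup A'$ with $A,A'\ne\emptyset$ and $\rho=\operatorname{rk}(v_A)+\operatorname{rk}(v_{A'})$. Then $c(J)=c(A)+c(A')\le r\rho-2$, contradicting $c(J)\ge r\rho$. So the matroid of $v_J$ is connected.

**Step 3: the bounds on $|J|$.** From $r\rho\le c(J)\le(r-1)|J|$ we get $|J|\ge\frac r{r-1}\rho$. This excludes $|J|=1$, since then $\rho=1$ and $\frac r{r-1}>1$. For the other bound, decreasing coordinates of $c$ preserves the upper bounds in (8), so we may decrease until $c(J)=r\rho$, keeping $c_j\in\{0,\dots,r-1\}$. For each $j\in J$ the set $J\setminus j$ is nonempty and proper, so $c(J\setminus j)\le r\operatorname{rk}(v_{J\setminus j})-1\le r\rho-1$, and hence $c_j\ge1$. Therefore $|J|\le c(J)=r\rho$. Since $D_J$ has degree $|J|$, item 3 shows that $I_v$ is generated in degrees at most $r\operatorname{rk}(v)\le r^2$.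

**Step 4: the uniform case.** Let the matroid of $v$ be uniform of rank $r$, and let $J$ be essential. If $|J|\le r$, then $\rho=|J|$ and the lower bound reads $\frac r{r-1}|J|\le|J|$, which is false. So $|J|>r$ and $\rho=r$. The lower bound becomes $|J|\ge\frac{r^2}{r-1}=r+1+\frac1{r-1}$, hence $|J|\ge r+2$, and the upper bound is $|J|\le r^2$.

Conversely, let $r+2\le|J|\le r^2$. Then $(r-1)|J|\ge(r-1)(r+2)=r^2+r-2\ge r^2$, so $|J|\le r^2\le(r-1)|J|$, and we can choose $c_j\in\{1,\dots,r-1\}$ with $c(J)=r^2=r\rho$. Let $\emptyset\ne A\subsetneq J$. If $|A|\le r$, then $c(A)\le(r-1)|A|\le r|A|-1=r\operatorname{rk}(v_A)-1$. If $|A|>r$, then, because $A$ misses some $j$ and $c_j\ge1$, $c(A)\le r^2-1=r\operatorname{rk}(v_A)-1$. So (8) holds and $J$ is essential. For $r=2$ the condition $r+2\le|J|\le r^2$ says $|J|=4$. $\blacksquare$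

By item 2, the essential sets $J$ are exactly those for which the initial ideal in general coordinates has a minimal generator in multidegree $e_J$. This does not say that every essential $J$ contributes a minimal generator of $I_v$ itself, and no such claim is made.
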